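\title{Locally finite groups with just-infinite $C^*$-algebra satisfy no identity}

\begin{abstract}
Let $G$ be an infinite, residually finite, locally finite group whose $C^*$-algebra is just-infinite. We prove that $G$ satisfies no nontrivial identity. More strongly, $G$ has a normal subgroup $K$ of finite index such that no nontrivial word vanishes on a product of cosets $h_1R\times\dots\times h_kR$, where $h_j\in K$ and $R\le K$ is normal of finite index in $G$. Consequently a generic $k$-tuple in the closure of $K$ in the profinite completion of $G$ generates a free group of rank $k$. In the main cases of the proof, a shortest such coset identity is linearized to an element $z$ of the integral group ring that annihilates modules coming from chief factors. Lifting these modules to characteristic zero and using the hypothesis on $C^*(G)$, we show that $z$ annihilates all simple modules with finite image in some characteristic $p$, and we then construct one that it does not annihilate. The proof depends on the classification of finite simple groups.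
\end{abstract}

\section{The question and the results}\label{sec:intro}

A $C^*$-algebra $\mathfrak A$ is \emph{just-infinite} if it is infinite-dimensional and $\mathfrak A/I$ is finite-dimensional for every nonzero closed two-sided ideal $I$. A group is \emph{just-infinite} if it is infinite and its quotient by every nontrivial normal subgroup is finite. In both cases the object is infinite, but any collapse at all makes it finite.

For a group $G$, the full group $C^*$-algebra $C^*(G)$ is the completion of $\mathbb C[G]$ in the norm $\|a\|=\sup_\Pi\|\Pi(a)\|$, where $\Pi$ runs over the unitary representations of $G$. We use two of its properties: $\mathbb C[G]$ embeds in $C^*(G)$, and every unitary representation of $G$ extends to a $*$-representation of $C^*(G)$. For amenable $G$, in particular for locally finite $G$, the algebra $C^*(G)$ coincides with the reduced algebra $C^*_r(G)$. Recall that $G$ is \emph{locally finite} if its finitely generated subgroups are finite, and \emph{residually finite} if its normal subgroups of finite index intersect trivially.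

If $C^*(G)$ is just-infinite, then so is $G$: for $1\ne a\in N\lhd G$ the kernel of the surjection $C^*(G)\to C^*(G/N)$ contains $a-1\neq0$, so $C^*(G/N)\supseteq\mathbb C[G/N]$ is finite-dimensional. The converse fails. The group $\mathbb Z$ is just-infinite, but $C^*(\mathbb Z)$ is the algebra of continuous functions on the circle, and restriction to an arc is an infinite-dimensional proper quotient. The condition on the algebra constrains all unitary representations of $G$, not only those that come from quotient groups.

Call a group \emph{hereditary just-infinite} if it is infinite, residually finite, and every subgroup of finite index, the group itself included, is just-infinite. We use the following known results without proof.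
\begin{itemize}
\item[(F1)] There exist (uncountably many) infinite, residually finite, locally finite groups $G$ with $C^*(G)$ just-infinite.
\item[(F2)] If $G$ is infinite, residually finite and locally finite and $C^*(G)$ is just-infinite, then $G$ is hereditary just-infinite.
\item[(F3)] No residually finite group of finite exponent is just-infinite.
\end{itemize}

A group $G$ \emph{satisfies a nontrivial identity} if there is a nontrivial element $w(x_1,\dots,x_k)$ of a free group with $w(g_1,\dots,g_k)=1$ for all $g_1,\dots,g_k\in G$. In a locally finite group every tuple satisfies some nontrivial relation; an identity is one relation that serves all tuples. The following problem is taken from the paper of Belyaev, Grigorchuk and Shumyatsky \cite{BGS}.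

\begin{quote}
\emph{Does there exist an infinite, residually finite, locally finite group $G$ satisfying a nontrivial identity such that $C^*(G)$ is just-infinite?}
\end{quote}

Without the condition on $C^*(G)$ examples abound: an infinite direct sum of copies of a finite group $H\ne1$ is residually finite, locally finite and satisfies $x^{|H|}$, but it is not just-infinite. With the condition, the familiar identities are excluded one after another. The identity $x^e$ is excluded by (F2) and (F3), and the identities defining nilpotent or solvable groups are excluded by the short Lemma~\ref{lem:nilp} below. This suggests the answer ``no'', but each of these arguments uses the special shape of the word.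

\begin{theorem}\label{thm:A}
No infinite, residually finite, locally finite group $G$ with $C^*(G)$ just-infinite satisfies a nontrivial identity.
\end{theorem}

The proof works with a weaker notion than an identity, for a reason explained in Section~\ref{sec:linear}, and therefore gives more. We write $N\lhd_fG$ if $N$ is a normal subgroup of finite index in $G$, and we multiply tuples coordinatewise: $h\rho=(h_1\rho_1,\dots,h_k\rho_k)$.

\begin{definition}\label{def:coset}
Let $K\lhd_fG$. A \emph{coset identity on $K$} is a triple $(v,h,R)$, where $v$ is a nontrivial reduced word in $x_1,\dots,x_k$ for some $k\ge1$, $h\in K^k$, $R\lhd_fG$, $R\le K$, and $v(h\rho)=1$ for all $\rho\in R^k$.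
\end{definition}

\begin{theorem}\label{thm:B}
Let $G$ be infinite, residually finite and locally finite with $C^*(G)$ just-infinite. Then there is $K\lhd_fG$ carrying no coset identity. Consequently:
\begin{enumerate}
\item[(1)] no subgroup of finite index in $G$ satisfies a nontrivial identity;
\item[(2)] if $\widehat K$ is the closure of $K$ in the profinite completion $\widehat G$, then for each $k\ge1$ the set of $k$-tuples in $\widehat K^k$ that freely generate a free group of rank $k$ is comeager. In particular $\widehat G$ contains nonabelian free subgroups.
\end{enumerate}
\end{theorem}

By (F1) the theorem is not vacuous.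

The proof runs as follows. A shortest coset identity on $K$ gives an element $z=\sum\pm f_t$ of $\mathbb Z[K]$, with distinct group elements $f_t$, that annihilates suitable abelian sections of $G$ (Section~\ref{sec:linear}). The hypothesis on $C^*(G)$ says that infinitely many finite representations that ``escape to infinity'' see every representation of every finite subgroup (Lemma~\ref{lem:transfer}). This is a statement in characteristic $0$, while the sections live in positive characteristic; the Fong--Swan theorem bridges the two, and the outcome is that $z$ annihilates every simple module with finite image in some characteristic $p$ (Section~\ref{sec:modular}). Finally we find a simple module in which the $f_t$ send one vector into independent subspaces. The sections and the last module depend on the chief factors of $G$, which leads to four cases (Sections~\ref{sec:cases}--\ref{sec:normalized}); the fourth is settled directly by a theorem of Jones. Section~\ref{sec:example} shows the method on the word $x^3$.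

The hypothesis on $C^*(G)$ enters only through (F2) and Lemma~\ref{lem:transfer}. The classification of finite simple groups enters only when nonabelian chief factors occur (Sections~\ref{sec:permuted} and~\ref{sec:normalized}), and (F3) only in Section~\ref{sec:normalized}.

\section{Reduction to the existence of $K$}\label{sec:reduction}

Let $G$ be as in Theorem~\ref{thm:B} and suppose that $K\lhd_fG$ carries no coset identity. We derive (1), (2) and Theorem~\ref{thm:A}.

Let $H\le G$ have finite index and satisfy $w\ne1$. The intersection $R$ of the conjugates of $H\cap K$ is normal of finite index, and $(w,(1,\dots,1),R)$ is a coset identity on $K$. This contradiction proves (1), and the case $H=G$ is Theorem~\ref{thm:A}.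

For (2), recall that $\widehat G=\varprojlim_{N\lhd_fG}G/N$ is a compact Hausdorff group whose open normal subgroups form a neighborhood basis of $1$, that the residually finite group $G$ embeds in $\widehat G$ as a dense subgroup, and that $\widehat K$ is open with $\widehat K\cap G=K$. A tuple $y\in\widehat K^k$ freely generates a free group of rank $k$ exactly when it lies outside each of the countably many closed sets $Z_w=\{y\in\widehat K^k:w(y)=1\}$, where $w$ is a nontrivial word in $x_1,\dots,x_k$. Suppose that $Z_w$ has nonempty interior. As $K^k$ is dense in $\widehat K^k$, the interior contains some $h\in K^k$, and hence a set $hO^k$ with $O\le\widehat K$ an open normal subgroup of $\widehat G$. Then $O\cap G\lhd_fG$ and $O\cap G\le\widehat K\cap G=K$, so $(w,h,O\cap G)$ is a coset identity on $K$, a contradiction. Thus every $Z_w$ is nowhere dense and the complement of their union is comeager. By Baire's theorem it is nonempty, and $k=2$ gives a nonabelian free subgroup.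

It remains to find $K$. \emph{From now on $G$ is as in Theorem~\ref{thm:B}.} By (F2), every nontrivial normal subgroup of $G$ has finite index, and every subgroup of finite index is infinite and just-infinite.

\section{Standard facts}\label{sec:facts}

Modules are finite-dimensional left modules. A module has \emph{finite image} if the group acts through a finite quotient. For a finite group $H$, $\mathrm{Irr}(H)$ is the set of irreducible complex representations up to equivalence.

\subsection*{Chief factors}
Let $N\lhd_fG$. A \emph{chief factor below $N$} is a quotient $M=A/B$ with $A,B\lhd_fG$, $B<A\le N$, and $A/B$ a minimal normal subgroup of the finite group $G/B$. The group $G$ acts on $M$ by conjugation; the kernel $C_G(M)$ is normal in $G$ and contains $B$. If $B<N$ with $B\lhd_fG$, there is a series of normal subgroups of $G$ from $N$ to $B$ whose factors are chief factors below $N$. A chief factor is of one of two kinds.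
\begin{itemize}
\item $M$ is an elementary abelian $r$-group for a prime $r$ (an \emph{$r$-chief factor}). Then $M$ is a simple $\mathbb F_rG$-module.
\item $M=\prod_{x\in X}S_x$ with isomorphic nonabelian simple groups $S_x$. These are the minimal normal subgroups of $M$, so $G$ permutes them, that is, acts on $X$. The action is transitive because the product over an orbit is normal in $G/B$, and $A$ acts trivially on $X$.
\end{itemize}

\subsection*{Modules over finite groups}
Let $H$ be a finite group, $M\lhd H$, and $\mathbb F$ a field. For an $\mathbb FM$-module $\Theta$ and $f\in H$, let ${}^f\Theta$ be $\Theta$ with $\mu\in M$ acting as $f^{-1}\mu f$. Then ${}^{f}({}^{f'}\Theta)={}^{ff'}\Theta$, and if $\Theta$ is an $M$-submodule of an $\mathbb FH$-module, then $\theta\mapsto f\theta$ is an isomorphism ${}^f\Theta\cong f\Theta$.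
\begin{itemize}
\item[(M1)] \emph{Clifford.} If $U$ is a simple $\mathbb FH$-module, then $U|_M$ is semisimple. It is the direct sum of its homogeneous components $U_\Theta$, where $U_\Theta$ is the sum of the submodules isomorphic to the simple module $\Theta$, and $fU_\Theta=U_{{}^f\Theta}$.
\item[(M2)] \emph{Frobenius reciprocity.} $\mathrm{Hom}_H(\mathrm{Ind}_M^H\Theta,U)\cong\mathrm{Hom}_M(\Theta,U|_M)$.
\item[(M3)] A finite $r$-group acting on a nonzero vector space of characteristic $r$ fixes a nonzero vector.
\item[(M4)] If $V$ is a semisimple $\mathbb F_rH$-module, then $V\otimes\overline{\mathbb F}_r$ is semisimple. (For simple $V$ the image of $\mathbb F_rH$ is a matrix algebra over a field $\mathbb F_{r^d}$, and $\mathbb F_{r^d}\otimes\overline{\mathbb F}_r\cong\overline{\mathbb F}_r^{\,d}$.)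
\end{itemize}

\subsection*{Brauer characters and lifts}
For each prime $r$ fix a maximal ideal containing $r$ in the ring of algebraic integers of $\mathbb C$. Its residue field is $\overline{\mathbb F}_r$, and reduction identifies the complex roots of unity of order prime to $r$ with the elements of $\overline{\mathbb F}_r^\times$. An element of a torsion group $H$ is \emph{$r$-regular} if its order is prime to $r$. Such an element $x$ acts diagonalizably on an $\overline{\mathbb F}_rH$-module $W$, and the \emph{Brauer character} value $\beta_W(x)$ is the sum of the complex roots of unity corresponding to its eigenvalues. For finite $H$: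
\begin{itemize}
\item[(B1)] Two modules with the same Brauer character have the same composition factors.
\item[(B2)] For each $\tau\in\mathrm{Irr}(H)$ there is an $\overline{\mathbb F}_rH$-module $\bar\tau$, a reduction of $\tau$, with $\beta_{\bar\tau}(x)=\operatorname{tr}\tau(x)$ for all $r$-regular $x$.
\item[(B3)] Every simple $\overline{\mathbb F}_rH$-module is a composition factor of $\bar\tau$ for some $\tau\in\mathrm{Irr}(H)$.
\item[(B4)] For $H_0\le H$ and $r$-regular $x$, $\beta_{\mathrm{Ind}W_0}(x)=\sum\beta_{W_0}(y^{-1}xy)$, the sum being over representatives $y$ of $H/H_0$ with $y^{-1}xy\in H_0$. This is the formula for induced complex characters.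
\end{itemize}
Let $H$ be a torsion group. A complex representation $\Pi$ of $H$ \emph{lifts} the $\overline{\mathbb F}_rH$-module $W$ if $\operatorname{tr}\Pi(x)=\beta_W(x)$ for all $r$-regular $x\in H$. Lifts remain lifts under restriction to subgroups, direct sums, conjugation, inflation from a quotient (the image of an $r$-regular element is $r$-regular), and, by (B4), induction between finite groups.

\subsection*{Four theorems on finite groups}
\begin{itemize}
\item \emph{Fong--Swan} (\cite[Thm.~38]{Serre}, \cite[Thm.~10.1]{Navarro}). If $H$ is finite and $p$-solvable, every simple $\overline{\mathbb F}_pH$-module has a lift in $\mathrm{Irr}(H)$. We apply this only to solvable groups, which are $p$-solvable for all $p$.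
\item \emph{Feit--Thompson.} Finite groups of odd order are solvable.
\item \emph{Schreier conjecture} (a consequence of the classification). For a finite nonabelian simple group $S$, $\mathrm{Out}(S)=\mathrm{Aut}(S)/\mathrm{Inn}(S)$ is solvable of derived length at most $3$.
\item \emph{Jones} (\cite{Jones}, with the classification). A nontrivial word is an identity in only finitely many finite nonabelian simple groups, up to isomorphism.
\end{itemize}
Lifts need not exist without a solvability hypothesis: the natural module of $\mathrm{SL}_2(4)\cong A_5$ in characteristic $2$ has none, since $A_5$ has no nontrivial complex representation of dimension $2$. This is why solvable quotients have to be arranged below.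

\section{Consequences of local finiteness and just-infiniteness}\label{sec:prelim}

Local finiteness is used in the following form, which replaces a finite quotient by a finite subgroup.

\begin{lemma}\label{lem:supp}
Let $H\le G$, let $N\lhd H$ have finite index, and let $S\subseteq H$ be finite. There is a finite subgroup $E\le H$ with $S\subseteq E$ and $EN=H$. Simple $H$-modules on which $N$ acts trivially remain simple on restriction to $E$, and nonisomorphic ones remain nonisomorphic.
\end{lemma}

\begin{proof}
Let $E$ be generated by $S$ and representatives of the cosets of $N$. The second claim holds because $E\to H/N$ is surjective.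
\end{proof}

Let $\gamma_1(N)=N$, $\gamma_{i+1}(N)=[\gamma_i(N),N]$ be the lower central series.

\begin{lemma}\label{lem:nilp}
If $N\le G$ has finite index, then $\bigcap_i\gamma_i(N)\neq1$. If $N\lhd_fG$, then $\bigcap_i\gamma_i(N)\lhd_fG$, and all derived subgroups $N',N'',\dots$ are normal of finite index in $G$.
\end{lemma}

\begin{proof}
The group $N$ is just-infinite. If it were abelian, the quotient by a nontrivial finite cyclic subgroup would be an infinite proper quotient. So $N'\ne1$ and $N/N'$ is finite. By Lemma~\ref{lem:supp}, $N=EN'$ with $E$ finite. The group $\gamma_i(N)/\gamma_{i+1}(N)$ is generated by the commutators $[a_1,\dots,a_i]$, and modulo $\gamma_{i+1}(N)$ such a commutator depends only on the $a_j$ modulo $N'$. Hence $\gamma_i(N)\le E\gamma_{i+1}(N)$, and by induction $N=E\gamma_i(N)$ and $|N:\gamma_i(N)|\le|E|$ for all $i$. So the chain $\gamma_i(N)$ becomes constant, and its intersection has finite index in the infinite group $N$.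

If $N\lhd_fG$, then $\bigcap_i\gamma_i(N)$ and $N'$ are characteristic in $N$ and of finite index, so they are normal of finite index in $G$. Now iterate with $N'$ in place of $N$.
\end{proof}

In particular $G$ is neither nilpotent nor solvable. The lemma fails for the hereditary just-infinite group $\mathbb Z$, so local finiteness is needed in it.

\begin{definition}
A sequence $(\Pi_i)_{i\in\mathbb N}$ of complex representations of $G$ with finite image is \emph{escaping} if for each $N\lhd_fG$ only finitely many $i$ satisfy $N\le\ker\Pi_i$.
\end{definition}

Subsequences of escaping sequences are escaping. We produce escaping sequences by the following observation.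

\begin{lemma}\label{lem:escape}
Let $(C_i)$ be pairwise distinct subgroups of $G$. Each $N\lhd_fG$ lies in only finitely many $C_i$. If $K\lhd_fG$ and $\Pi_i$ are representations of $G$ with finite image and $K\cap\ker\Pi_i\le C_i$, then $(\Pi_i)$ is escaping.
\end{lemma}

\begin{proof}
The finite group $G/N$ has finitely many subgroups. If $N\le\ker\Pi_i$, then $N\cap K\le C_i$, and $N\cap K\lhd_fG$.
\end{proof}

\begin{lemma}[Transfer]\label{lem:transfer}
Let $(\Pi_i)$ be escaping, $E\le G$ finite and $\tau\in\mathrm{Irr}(E)$. Then $\tau$ occurs in $\Pi_i|_E$ for all but finitely many $i$.
\end{lemma}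

\begin{proof}
Averaging an inner product over the finite image, we may take each $\Pi_i$ unitary. Suppose that $\tau$ does not occur in $\Pi_i|_E$ for $i$ in an infinite set $I$, and let $\Pi_I=\bigoplus_{i\in I}\Pi_i$, extended to $C^*(G)$. The central idempotent $e_\tau\in\mathbb C[E]\subseteq C^*(G)$ belonging to $\tau$ is nonzero, and it acts on an $E$-module as the projection onto the $\tau$-homogeneous component, so $\Pi_I(e_\tau)=0$. Thus $\ker\Pi_I$ is a nonzero closed ideal, and $C^*(G)/\ker\Pi_I$ is finite-dimensional. This algebra has finitely many irreducible representations up to equivalence, and every irreducible constituent of every $\Pi_i$, $i\in I$, factors through it. So only finitely many irreducible representations of $G$ occur in the $\Pi_i$, $i\in I$, and each has finite image. The intersection $N\lhd_fG$ of their kernels lies in $\ker\Pi_i$ for all $i\in I$, although $(\Pi_i)$ is escaping.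
\end{proof}

The lemma fails for $\bigoplus_{i\in\mathbb N}\mathbb Z/2$: the sign characters $\Pi_i$ of the coordinates have distinct kernels, so they escape, but the nontrivial character of the first summand occurs only in $\Pi_1$.

\section{The method for the word $x^3$}\label{sec:example}

This section is an illustration and is not used later. Suppose that $(g\rho)^3=1$ for all $\rho\in R$, where $g\in K$ and $R\le K$. Replacing $g$ by another element of the infinite coset $gR$, we may assume $g\neq1$, so $g$ has order $3$.

\emph{Linearization.} Let $M=A/B$ be an abelian chief factor below $R$, and $y\in M$. In $G/B$,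
\[
1=(yg)^3=y\cdot gyg^{-1}\cdot g^2yg^{-2}\cdot g^3 ,
\]
and $g^3=1$. In additive notation, $z=1+g+g^2$ annihilates the module $M$. The choice $g\ne1$ matters: for $g=1$ we would get $z=3$, which says nothing in characteristic $3$.

\emph{Transfer in coprime characteristic.} Suppose that from infinitely many such chief factors, of characteristics $p_i$, we have built $\overline{\mathbb F}_{p_i}K$-modules $W_i$ with $zW_i=0$ and an escaping sequence $(\Pi_i)$ such that $\Pi_i|_K$ lifts $W_i$. If $p_i\ne3$, then $g$ has no eigenvalue $1$ on $W_i$, since $z$ would act on an eigenvector as $3\neq0$. The multiplicities of the eigenvalues of $g$ are determined by the character values at $1,g,g^2$, so $\Pi_i(g)$ has no eigenvalue $1$ either: the trivial character of $\langle g\rangle$ does not occur in $\Pi_i$. By Lemma~\ref{lem:transfer} this happens for finitely many $i$ only.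

\emph{Transfer in characteristic $3$.} Now let $p_i=3$ for all $i$. Then $z=(g-1)^2$ annihilates the trivial module, which is the only simple $\overline{\mathbb F}_3\langle g\rangle$-module, so $\langle g\rangle$ alone gives no contradiction. But Lemma~\ref{lem:transfer} applies to every finite subgroup $E\ni g$ of $K$, and we shall see that it forces $z$ to annihilate every simple $\overline{\mathbb F}_3K$-module with finite image.

\emph{Separation.} The last conclusion is easy to violate. Let $K$ map onto $A_4=Q\rtimes\langle g\rangle$, realized over $\mathbb F_3$ with $Q$ the group of diagonal matrices with entries $\pm1$ and determinant $1$, and $g$ permuting the basis $u_1,u_2,u_3$ cyclically. The lines through the $u_j$ afford the three distinct nontrivial characters of $Q$. So every submodule of $U=\overline{\mathbb F}_3^{\,3}$ is spanned by some of the $u_j$, and $U$ is simple because $g$ permutes them transitively. Yet $zu_1=u_1+u_2+u_3\ne0$: the terms $1,g,g^2$ of $z$ send $u_1$ into different weight spaces of $Q$ and cannot cancel. What is needed is a chief factor $Q$ of characteristic $q\neq3$ and a character of $Q$ that no quotient of two terms of $z$ fixes.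

For $x^3$, an infinite supply of $q$-chief factors would already be excluded by the coprime argument. For a general word the group $\langle g\rangle$ is replaced by a finite group $F$ whose order may be divisible by every prime that occurs, and then the last two steps carry the proof.

\section{From a coset identity to an element of the group ring}\label{sec:linear}

Linearizing a word $v$ at a tuple $g$ gives a signed sum of values of prefixes of $v$. The sum is useful only if its terms are distinct, that is, if certain proper subwords of $v$ do not vanish at $g$. If $v$ is a shortest identity, each shorter word is nontrivial at some tuple, but we need one tuple for all of them. Having made $s_1(g)\ne1$, we keep this by moving $g$ only inside a coset $gR_1^k$, and on that coset the next word $s_2$ might vanish without being an identity. Taking $v$ shortest among \emph{coset} identities removes the obstacle.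

\begin{lemma}\label{lem:generic}
Suppose that $K\lhd_fG$ carries a coset identity, and let $(v,h,R)$ be one for which the length $n$ of $v$ is minimal. Then $v$ is cyclically reduced, every variable occurring in $v$ occurs at least twice, and there is $g\in hR^k$ such that $s(g)\ne1$ for every nontrivial reduced word $s$ in $x_1,\dots,x_k$ of length less than $n$. Moreover $v(g\rho)=1$ for all $\rho\in R^k$.
\end{lemma}

\begin{proof}
If $v=y^{-1}v'y$ is reduced with $y=x_i^{\pm1}$, then $v'\ne1$ and $v'(h\rho)$ is conjugate to $v(h\rho)=1$, so $(v',h,R)$ is a shorter coset identity. If $x_i$ occurs once, $v=ux_i^{\pm1}u'$, then varying only the $i$-th coordinate gives $(h_i\rho_i)^{\pm1}=u(h)^{-1}u'(h)^{-1}$ for all $\rho_i\in R$, which is impossible since $R$ is infinite.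

Let $s_1,\dots,s_r$ be the nontrivial reduced words of length less than $n$. Put $g^{(0)}=h$, $R_0=R$. Given $g^{(j)}\in K^k$ and $R_j\lhd_fG$ with $R_j\le R$, minimality says that $(s_{j+1},g^{(j)},R_j)$ is not a coset identity, so there is $g^{(j+1)}\in g^{(j)}R_j^k$ with $s_{j+1}(g^{(j+1)})\neq1$. By residual finiteness there is $R_{j+1}\lhd_fG$, $R_{j+1}\le R_j$, not containing this element. For $y\in g^{(j+1)}R_{j+1}^k$ we have $s_{j+1}(y)\equiv s_{j+1}(g^{(j+1)})$ modulo $R_{j+1}$, so $s_{j+1}(y)\ne1$. The cosets $g^{(j)}R_j^k$ decrease, so $g=g^{(r)}$ lies in all of them; in particular $gR^k=hR^k$.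
\end{proof}

\subsection*{The element $z$}
In the situation of Lemma~\ref{lem:generic} write $v=x_{i_1}^{e_1}\cdots x_{i_n}^{e_n}$ with $e_t=\pm1$, and let $v_l$ be the prefix of length $l$. Number the variables so that $x_1$ occurs in $v$, and let $J=\{t:i_t=1\}$, so $|J|\ge2$. For $t\in J$ put $d(t)=t-1$ if $e_t=1$ and $d(t)=t$ if $e_t=-1$. Let $F=\langle g_1,\dots,g_k\rangle\le K$, a finite group, and define
\[
f_t=v_{d(t)}(g)\in F,\qquad z=\sum_{t\in J}e_tf_t\in\mathbb Z[F],\qquad \mathcal A=\{f_t^{-1}f_{t'}:t,t'\in J,\ t<t'\},\qquad m=|\mathcal A|\ge1 .
\]
Thus $z$ is the value at $g$ of the Fox derivative $\partial v/\partial x_1$, where $\partial$ is determined by $\partial x_1=1$, $\partial x_j=0$ for $j\neq1$, and $\partial(uw)=\partial u+u\,\partial w$. For $v=x_1^3$ we recover $z=1+g+g^2$ and $\mathcal A=\{g,g^2\}$.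

\begin{lemma}\label{lem:distinct}
The elements $f_t$, $t\in J$, are pairwise distinct. Hence $\mathcal A\subseteq K\setminus\{1\}$, and the image of $z$ in $\mathbb F[F]$ is nonzero for every field $\mathbb F$.
\end{lemma}

\begin{proof}
Let $t<t'$ in $J$. Then $d(t)\le t\le t'-1\le d(t')$. Equality $d(t)=d(t')$ would force $t'=t+1$, $e_t=-1$, $e_{t'}=1$, that is, adjacent letters $x_1^{-1}x_1$. The case $d(t)=0$, $d(t')=n$ would force $v=x_1\cdots x_1^{-1}$, which is not cyclically reduced. So $v_{d(t)}^{-1}v_{d(t')}$ is a subword of $v$ of length between $1$ and $n-1$, and its value $f_t^{-1}f_{t'}$ at $g$ is nontrivial by Lemma~\ref{lem:generic}.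
\end{proof}

The next lemma is the linearization. For an abelian chief factor $M$ it is applied to $M$ itself. A nonabelian $M$ has no abelian quotient, so we allow passing to a subgroup $H$ of $G/B$ that still covers $G/A$ and meets $M$ in a group that does.

\begin{lemma}\label{lem:linear}
In the situation of Lemma~\ref{lem:generic}, let $M=A/B$ be a chief factor below $R$ and $\bar G=G/B$. Let $H\le\bar G$ with $\bar G=MH$, put $Y=M\cap H$, and let $\Phi\le Y$ be normal in $H$ with $V=Y/\Phi$ abelian. Then $G/A\cong H/Y$ acts on $V$ by conjugation, and $zV=0$. In particular $zM=0$ for every abelian chief factor $M$ below $R$.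
\end{lemma}

\begin{proof}
The normal subgroup $Y$ of $H$ acts trivially on the abelian group $V$, so $H/Y\cong\bar G/M\cong G/A$ acts. Since $\bar G=MH$, we can choose $c_j\in H\cap\bar g_jM$. Let $y\in Y$, $c=(c_1,\dots,c_k)$ and $c'=(yc_1,c_2,\dots,c_k)$; note $yc_1\in M\bar g_1M=\bar g_1M$. As $A\le R$, both tuples are images of tuples in $gR^k$, so $v(c)=v(c')=1$.

Work in $H/\Phi$, and write the module $V$ additively with $b\cdot y=byb^{-1}$. We claim that for $0\le l\le n$
\[
v_l(c')=y_l\,v_l(c),\qquad\text{where}\quad y_l=\sum_{t\in J,\ t\le l}e_t\,v_{d(t)}(c)\cdot y\in V .
\]
This holds for $l=0$. If $l\notin J$, both sides are multiplied on the right by the same element. If the $l$-th letter is $x_1$, then $d(l)=l-1$ and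
\[
v_l(c')=y_{l-1}\,v_{l-1}(c)\,y\,c_1=y_{l-1}\bigl(v_{l-1}(c)\,y\,v_{l-1}(c)^{-1}\bigr)v_l(c).
\]
If it is $x_1^{-1}$, then $d(l)=l$ and
\[
v_l(c')=y_{l-1}\,v_{l-1}(c)\,c_1^{-1}y^{-1}=y_{l-1}\bigl(v_l(c)\,y^{-1}v_l(c)^{-1}\bigr)v_l(c).
\]
This proves the claim, and $l=n$ gives $y_n=0$. Since $v_{d(t)}(c)$ and $f_t$ have the same image in $G/A$, we have $y_n=z\cdot y$. For abelian $M$ take $H=\bar G$, $Y=M$, $\Phi=1$.
\end{proof}

\section{Transfer in characteristic $p$, and separation}\label{sec:modular}

Keep the notation of Section~\ref{sec:linear}. A \emph{lifted family} is a sequence $(p_i,W_i,\Pi_i)_{i\in\mathbb N}$ of primes $p_i$, modules $W_i$ over $\overline{\mathbb F}_{p_i}K$, and representations $\Pi_i$ of $G$ such that $(\Pi_i)$ is escaping and $\Pi_i|_K$ lifts $W_i$.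

\begin{proposition}\label{prop:modular}
Let $(p_i,W_i,\Pi_i)$ be a lifted family.
\begin{enumerate}
\item[(a)] For each finite $E\le K$ and all but finitely many $i$, every simple $\overline{\mathbb F}_{p_i}E$-module is a composition factor of $W_i|_E$.
\item[(b)] If $zW_i=0$ for all $i$, then the $p_i$ are not pairwise distinct.
\item[(c)] If $zW_i=0$ and $p_i=p$ for all $i$, then $z$ annihilates every simple $\overline{\mathbb F}_pK$-module with finite image.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) By Lemma~\ref{lem:transfer}, applied to the finitely many $\tau\in\mathrm{Irr}(E)$, for almost all $i$ we have $\Pi_i|_E=\bigoplus_\tau m_\tau\tau$ with all $m_\tau\ge1$. By (B2), $W_i|_E$ and $\bigoplus_\tau m_\tau\bar\tau$ have the same Brauer character, hence by (B1) the same composition factors. By (B3) these include all simple modules.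

(b) If the $p_i$ are pairwise distinct, then $p_i\nmid|F|$ for large $i$, and $\overline{\mathbb F}_{p_i}F$ is semisimple by Maschke's theorem. By (a), for large $i$ every simple module of this algebra is a direct summand of $W_i|_F$, so the algebra acts faithfully on $W_i$. But the image of $z$ is nonzero by Lemma~\ref{lem:distinct} and annihilates $W_i$.

(c) Let $U$ be such a module, with kernel $N$. By Lemma~\ref{lem:supp} there is a finite $E\le K$ with $F\le E$ and $EN=K$, and $U|_E$ is simple. By (a) it is a composition factor of some $W_i|_E$. Since $z\in\mathbb Z[E]$ annihilates $W_i$, it annihilates $U$.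
\end{proof}

The conclusion of (c) will be contradicted by the following lemma, which generalizes the computation in $A_4$.

\begin{lemma}[Separation]\label{lem:sep}
Let $M=A/B$ be a chief factor below $K$, $p$ a prime, and $\Theta$ a simple $\overline{\mathbb F}_pM$-module with ${}^a\Theta\not\cong\Theta$ for all $a\in\mathcal A$. Then there is a simple $\overline{\mathbb F}_p[K/B]$-module $U$ with $zU\ne0$.
\end{lemma}

\begin{proof}
If ${}^{f_t}\Theta\cong{}^{f_{t'}}\Theta$ with $t<t'$, conjugation by $f_t^{-1}$ gives $\Theta\cong{}^a\Theta$ for $a=f_t^{-1}f_{t'}\in\mathcal A$. So the ${}^{f_t}\Theta$ are pairwise nonisomorphic. Let $U$ be a simple quotient of $\mathrm{Ind}_M^{K/B}\Theta$. By (M2), $U_\Theta\neq0$; take $0\ne u\in U_\Theta$. By (M1) the nonzero vectors $f_tu$ lie in pairwise distinct homogeneous components of $U|_M$, whose sum is direct. Hence $zu=\sum_te_tf_tu\ne0$.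
\end{proof}

\section{The choice of $K$}\label{sec:cases}

For $N\lhd_fG$ let $\pi(N)$ be the set of primes dividing the order of some chief factor below $N$. If $N_1\le N_2$, chief factors below $N_1$ are chief factors below $N_2$, so $\pi(N_1)\subseteq\pi(N_2)$.

Suppose first that there is $K_0\lhd_fG$ such that all chief factors below $K_0$ are abelian.
\begin{itemize}
\item[] \textbf{Case 1:} $\pi(N)$ is infinite for every $N\lhd_fG$ with $N\le K_0$. Put $K=K_0$.
\item[] \textbf{Case 2:} $\pi(N)$ is finite for some such $N$. Let $K$ be one with $|\pi(K)|$ minimal. Then $\pi(N)=\pi(K)$ for all $N\lhd_fG$ with $N\le K$.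
\end{itemize}
Otherwise there is a nonabelian chief factor below every $N\lhd_fG$.
\begin{itemize}
\item[] \textbf{Case 3:} for every $N\lhd_fG$ there is a nonabelian chief factor below $N$ on whose set $X$ of simple factors $N$ acts nontrivially. Put $K=G$.
\item[] \textbf{Case 4:} there is $N_0\lhd_fG$ normalizing every simple factor of every nonabelian chief factor below $N_0$. Put $K=N_0'''$, which is normal of finite index by Lemma~\ref{lem:nilp}.
\end{itemize}
One of the four cases holds. We assume that $K$ carries a coset identity and derive a contradiction in each. In Cases 1--3, the objects $(v,h,R)$, $g$, $F$, $f_t$, $z$, $\mathcal A$, $m$ are those of Section~\ref{sec:linear}.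

\section{Cases 1 and 2: abelian chief factors}\label{sec:abelian}

Here all chief factors below $K$ are abelian, so $K/B$ is solvable for every $B\lhd_fG$ with $B\le K$.

\subsection*{Finding chief factors with distinct centralizers}
Lemma~\ref{lem:linear} says nothing new once a fixed $N\lhd_fG$ centralizes all chief factors considered; to obtain an escaping sequence we need infinitely many different actions. The next lemma shows that a prime whose chief factors are all centralized by $N$ disappears further down.

\begin{lemma}\label{lem:central}
Let $N\lhd_fG$, $N\le K$, and let $\sigma$ be a set of primes such that $N$ centralizes every $r$-chief factor below $N$ with $r\notin\sigma$. Then $L=\bigcap_i\gamma_i(N)$ satisfies $L\lhd_fG$ and $\pi(L)\subseteq\sigma$.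
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:nilp}, $L\lhd_fG$. Let $A/B$ be a chief factor below $L$ and $r\notin\sigma$ a prime. A series of chief factors from $N$ to $B$ gives a series of normal subgroups of the finite group $H=N/B$ whose factors are either of order prime to $r$ or $r$-groups centralized by $H$.

A finite group $H$ with such a series has a normal $r$-complement, that is, a normal subgroup of order prime to $r$ and of $r$-power index. We induct on the length of the series. Let $Z$ be its lowest nontrivial term and $C/Z$ the normal $r$-complement of $H/Z$. If $|Z|$ is prime to $r$, take $C$. If $Z$ is a central $r$-group, then $|Z|$ and $|C/Z|$ are coprime, so by the Schur--Zassenhaus theorem $Z$ has a complement $C_0$ in $C$, and $C=Z\times C_0$ as $Z$ is central. The subgroup $C_0$ consists of the elements of $C$ of order prime to $r$, so it is normal in $H$, and it has $r$-power index.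

Let $D/B$ be the normal $r$-complement of $N/B$. The $r$-group $N/D$ is nilpotent, so $L\le D$. Then $A/B\le D/B$ has order prime to $r$.
\end{proof}

\begin{lemma}\label{lem:new}
Let $\sigma$ be a set of primes with $\pi(L)\not\subseteq\sigma$ for all $L\lhd_fG$, $L\le K$, and let $M_1,\dots,M_j$ $(j\ge0)$ be chief factors below $R$. Then there are a prime $r\notin\sigma$ and an $r$-chief factor $M$ below $R$ with $C_K(M)\ne C_K(M_l)$ for all $l\le j$.
\end{lemma}

\begin{proof}
Let $N=R\cap\bigcap_{l\le j}C_G(M_l)\lhd_fG$. By Lemma~\ref{lem:central} there is an $r$-chief factor $M$ below $N$, $r\notin\sigma$, with $N\not\le C_K(M)$, while $N\le C_K(M_l)$.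
\end{proof}

\subsection*{Lifting a chief factor}
A chief factor is a $G$-module, but only the action of $K$ is known to be solvable. So we lift a simple constituent over $K$ and induce the lift to $G$. For an $r$-chief factor $M$ put $\overline M=M\otimes_{\mathbb F_r}\overline{\mathbb F}_r$. By (M1) and (M4), $\overline M|_K$ is semisimple.

\begin{lemma}\label{lem:lift}
Let $M$, $M_1$, $M_2$ be $r$-chief factors below $K$.
\begin{enumerate}
\item[(a)] If $N\lhd G$, $N\le K$, and $N$ fixes a nonzero vector of $\overline M$, then $N\le C_K(M)$.
\item[(b)] If $\overline M_1|_K$ and $\overline M_2|_K$ have isomorphic simple submodules, then $C_K(M_1)=C_K(M_2)$.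
\item[(c)] There are an $\overline{\mathbb F}_rK$-module $W$ and a complex representation $\Pi$ of $G$ with finite image such that $\Pi|_K$ lifts $W$, the module $W$ is a direct sum of modules isomorphic to submodules of $\overline M|_K$, and $K\cap\ker\Pi\le C_K(M)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The fixed points of $N$ are the solutions of linear equations with coefficients in $\mathbb F_r$, so $C_{\overline M}(N)=C_M(N)\otimes\overline{\mathbb F}_r$ and $C_M(N)\ne0$. As $N\lhd G$, $C_M(N)$ is a $G$-submodule of the simple module $M$, so it is $M$.

(b) The group $C_K(M_1)\lhd G$ acts trivially on the common simple module, hence fixes a nonzero vector of $\overline M_2$. By (a), $C_K(M_1)\le C_K(M_2)$, and the roles can be exchanged.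

(c) Let $M=A/B$, let $T$ be a simple submodule of $\overline M|_K$, and let $\bar K=K/C_K(T)$. Since $B$ centralizes $M$, the group $\bar K$ is a quotient of $K/B$, hence solvable. Let $\lambda\in\mathrm{Irr}(\bar K)$ be a lift of $T$ given by the Fong--Swan theorem. Put $\Pi=\mathrm{Ind}_K^G\lambda$ and $W=\bigoplus_y{}^yT$, with $y$ running over representatives of $G/K$. Since $K\lhd G$, we have $\Pi|_K=\bigoplus_y{}^y\lambda$, which lifts $W$; and ${}^yT\cong yT\le\overline M|_K$.

Let $N=K\cap\ker\Pi\lhd G$. Then $N\le\ker\lambda$. Let $\bar N\lhd\bar K$ be the image of $N$. For $r$-regular $x\in\bar N$ we have $\beta_T(x)=\operatorname{tr}\lambda(x)=\dim\lambda=\dim T$. A sum of $\dim T$ roots of unity equals $\dim T$ only if all are $1$, so the diagonalizable element $x$ acts trivially on $T$, and $x=1$ as $\bar K$ acts faithfully. Hence $\bar N$ is an $r$-group. By (M3) it fixes a nonzero vector of $T\le\overline M$, and (a) gives $N\le C_K(M)$.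
\end{proof}

\begin{corollary}\label{cor:family}
Let $M_i$ be $p_i$-chief factors below $R$ with pairwise distinct $C_K(M_i)$, and let $W_i$, $\Pi_i$ be as in Lemma~\ref{lem:lift}(c). Then $(p_i,W_i,\Pi_i)$ is a lifted family and $zW_i=0$ for all $i$. For finite $E\le K$, every composition factor of $W_i|_E$ is a composition factor of $\overline M_i|_E$.
\end{corollary}

\begin{proof}
The sequence $(\Pi_i)$ is escaping by Lemma~\ref{lem:escape}. By Lemma~\ref{lem:linear}, $zM_i=0$, so $z\in\mathbb Z[K]$ annihilates every submodule of $\overline M_i|_K$, and $W_i$ is a direct sum of copies of such submodules. The last description also gives the claim on composition factors.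
\end{proof}

\subsection*{Case 1}
Given $M_1,\dots,M_j$ with primes $p_1,\dots,p_j$, apply Lemma~\ref{lem:new} with $\sigma=\{p_1,\dots,p_j\}$; its hypothesis holds because every $\pi(L)$ is infinite. This yields chief factors $M_i$ below $R$ with pairwise distinct primes and pairwise distinct $C_K(M_i)$. Corollary~\ref{cor:family} contradicts Proposition~\ref{prop:modular}(b).

\subsection*{Case 2}
Let $\pi=\pi(K)$. We need two primes: one characteristic $p$ in which $z$ annihilates all simple modules, and a chief factor of another characteristic for Lemma~\ref{lem:sep}, since by (M3) a $p$-group has only the trivial simple module in characteristic $p$. If $|\pi|\le1$, then $K/B$ has prime power order, and so is nilpotent, for every $B\lhd_fG$ with $B\le K$; then $\bigcap_i\gamma_i(K)$ lies in all such $B$ and is trivial, contrary to Lemma~\ref{lem:nilp}. Choose $p\neq q$ in $\pi$.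

For $r\in\{p,q\}$ let $\sigma$ be the set of all primes other than $r$. Since $r\in\pi=\pi(L)$ for all $L\lhd_fG$ with $L\le K$, Lemma~\ref{lem:new} applies repeatedly and yields infinitely many $r$-chief factors below $R$ with pairwise distinct centralizers in $K$. For $r=p$, Corollary~\ref{cor:family} and Proposition~\ref{prop:modular}(c) show that
\begin{equation}\label{eq:abelian}
z\text{ annihilates every simple }\overline{\mathbb F}_pK\text{-module with finite image.}
\end{equation}

Let $(M_i)$ be the sequence for $r=q$. We want a character of some $M_i$ that is moved by all $m$ elements of $\mathcal A$ at once. A counting argument gives one as soon as each $a$ fixes less than a fraction $1/m$ of the characters, so it is not enough that $a$ acts nontrivially: $a-1$ must have large rank. For $a\in K$ let $[M_i,a]$ be the image of $a-1$ on $M_i$.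

\begin{lemma}\label{lem:rank}
Let $1\ne a\in K$. Then $|[M_i,a]|>m$ for all but finitely many $i$.
\end{lemma}

\begin{proof}
The normal closure $\langle a^G\rangle$ is nontrivial, so it has finite index. If $a\in C_K(M_i)\lhd G$, then $\langle a^G\rangle\le C_K(M_i)$, which by Lemma~\ref{lem:escape} happens for finitely many $i$. Choose distinct indices $i_1,\dots,i_m$ such that $a$ acts nontrivially on each $M_{i_l}$. As $\overline M_{i_l}|_K$ is semisimple, $a$ acts nontrivially on some simple submodule $T_l$. By Lemma~\ref{lem:lift}(b) the $T_l$ are pairwise nonisomorphic. Apply Lemma~\ref{lem:supp} to $N=\bigcap_lC_K(M_{i_l})$: there is a finite $E\le K$ with $a\in E$ such that the $T_l|_E$ are simple and pairwise nonisomorphic. By Proposition~\ref{prop:modular}(a) and Corollary~\ref{cor:family}, for all large $i$ each $T_l|_E$ is a composition factor of $\overline M_i|_E$; being nonisomorphic, they are $m$ different factors of a composition series. In a basis adapted to the series, $a-1$ is block triangular, and the rank of a block triangular matrix is at least the sum of the ranks of its diagonal blocks. So $a-1$ has rank at least $m$ on $\overline M_i$, hence on $M_i$, and $|[M_i,a]|\ge q^m\ge2^m>m$.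
\end{proof}

As $\mathcal A$ is finite, there is $Q=M_i=A/B$ with $|[Q,a]|>m$ for all $a\in\mathcal A$. Let $\widehat Q=\mathrm{Hom}(Q,\overline{\mathbb F}_p^\times)$, with $({}^f\chi)(y)=\chi(f^{-1}\cdot y)$ for $f\in K$. Since $q\ne p$, the field contains the $q$-th roots of unity, so $|\widehat Q|=|Q|$, and $|Q:Q_0|$ characters are trivial on a given subgroup $Q_0$. A character is fixed by $a$ exactly when it is trivial on the image of $a^{-1}-1=(a-1)(-a^{-1})$, which is $[Q,a]$. So $a$ fixes $|Q|/|[Q,a]|<|\widehat Q|/m$ characters, and the $m$ elements of $\mathcal A$ together fix fewer than $|\widehat Q|$. Take $\chi$ fixed by none of them. Distinct characters are nonisomorphic one-dimensional modules, so Lemma~\ref{lem:sep} with $\Theta=\chi$ gives a simple $\overline{\mathbb F}_p[K/B]$-module not annihilated by $z$. This contradicts \eqref{eq:abelian}.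

\section{Case 3: simple factors that are permuted}\label{sec:permuted}

Here $K=G$. The permutation actions on the sets $X$ play the role that the actions on abelian chief factors played before.

\subsection*{Step 1: the family}
Put $N_0=R$. Given $N_{j-1}$, Case 3 provides a nonabelian chief factor $M_j=A_j/B_j$ below $N_{j-1}$, with set $X_j$ of simple factors, such that $N_{j-1}$ is not contained in the kernel $\kappa_j\lhd_fG$ of the action of $G$ on $X_j$; put $N_j=N_{j-1}\cap\kappa_j$. Since $N_{j-1}\le\kappa_l$ for $l<j$, the $\kappa_j$ are pairwise distinct. All $M_j$ are below $R$.

\subsection*{Step 2: an abelian section}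
Fix $j$ and drop it from the notation: $M=A/B=\prod_{x\in X}S_x$, $\bar G=G/B$. To apply Lemma~\ref{lem:linear} we need $H\le\bar G$ with $\bar G=MH$ such that $M\cap H$ has a nontrivial abelian quotient that remembers $X$. The normalizer of a Sylow $2$-subgroup serves.

Choose Sylow $2$-subgroups $P_x$ of $S_x$ and let $Y_x=N_{S_x}(P_x)$. By the Feit--Thompson theorem, $P_x\neq1$ and the group $Y_x/P_x$, of odd order, is solvable; so $Y_x$ is solvable and nontrivial, and $Y_x'<Y_x$. The $S_x$ are isomorphic and Sylow subgroups are conjugate, so the $Y_x$ are isomorphic, and there is one prime $p$ dividing $|Y_x:Y_x'|$ for all $x$. The product $P=\prod P_x$ is a Sylow $2$-subgroup of $M$. Let $H=N_{\bar G}(P)$. The Frattini argument (a conjugate of $P$ in $\bar G$ is a Sylow subgroup of $M$, hence conjugate to $P$ in $M$) gives $\bar G=MH$. An element of $M$ normalizes $P$ exactly when its coordinates normalize the $P_x$, so $Y=M\cap H=\prod Y_x$. Let $Y^p$ be generated by the $p$-th powers. The subgroup $\Phi=Y'Y^p=\prod Y_x'Y_x^p$ is characteristic in $Y\lhd H$, and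
\[
V=Y/\Phi=\bigoplus_{x\in X}V_x,\qquad V_x=Y_x/Y_x'Y_x^p\ne0 ,
\]
is an $\mathbb F_p$-vector space. By Lemma~\ref{lem:linear}, $V$ is an $\mathbb F_p[G/A]$-module with $zV=0$.

For $c\in H$ we have $cS_xc^{-1}=S_{cx}$, and $c$ normalizes $P$ and $Y$. Since $P_x=P\cap S_x$ and $Y_x=Y\cap S_x$, it follows that $cP_xc^{-1}=P_{cx}$, $cY_xc^{-1}=Y_{cx}$ and $cV_x=V_{cx}$. The actions of $G$ on $X$ and on $V$ both factor through $G/A\cong H/Y$, so $yV_x=V_{yx}$ for $y\in G$. The stabilizer $G_x$ of $x$ contains $A$ and acts on $V_x$ through $G_x/A\cong H_x/Y$, where $H_x$ is the stabilizer of $x$ in $H$.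

\subsection*{Step 3: lifting}
The group $G/A$ need not be solvable, but the action of $G_x$ on $V_x$ is. Fix $x$ and let $c\in H_x$ lie in the kernel of $H_x\to\mathrm{Aut}(S_x)\to\mathrm{Out}(S_x)$, say $c$ acts on $S_x$ as conjugation by $s\in S_x$. Since $c$ normalizes $P_x$, so does $s$; thus $s\in Y_x$, and $c$ acts trivially on the abelian quotient $V_x$ of $Y_x$. Hence the image $\Delta$ of $G_x$ in $\mathrm{GL}(V_x)$ is a quotient of a subgroup of $\mathrm{Out}(S_x)$, and it is solvable by the Schreier conjecture.

Let $T$ be a simple $\Delta$-submodule of $V_x\otimes\overline{\mathbb F}_p$ and $\lambda\in\mathrm{Irr}(\Delta)$ a lift of $T$, both regarded as $G_x/A$-modules. With $y$ running over representatives of $G/G_x$, the subspaces $yT\le V_{yx}\otimes\overline{\mathbb F}_p$ are independent, and $W=\bigoplus_yyT$ is a submodule of $V\otimes\overline{\mathbb F}_p$ isomorphic to $\mathrm{Ind}_{G_x}^GT$. So $zW=0$. Let $\Pi=\mathrm{Ind}_{G_x}^G\lambda$. Inducing in the finite group $G/A$, we see from (B4) that $\Pi$ lifts $W$. The group $G$ permutes the nonzero summands of the induced representation $\Pi$ as it permutes $G/G_x\cong X$, so $\ker\Pi\le\kappa$.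

Restoring the index, $(p_j,W_j,\Pi_j)$ is a lifted family by Lemma~\ref{lem:escape}, with $zW_j=0$. If the $p_j$ took infinitely many values, a subsequence with pairwise distinct primes would contradict Proposition~\ref{prop:modular}(b). So some prime $p$ occurs infinitely often, and Proposition~\ref{prop:modular}(c) for that subsequence shows that
\begin{equation}\label{eq:permuted}
z\text{ annihilates every simple }\overline{\mathbb F}_pG\text{-module with finite image.}
\end{equation}

\subsection*{Step 4: a subset moved by all of $\mathcal A$}
A simple module of $M=\prod S_x$ has a support, the set of $x$ with $S_x$ acting nontrivially, and conjugation moves the support. We therefore look for $\Omega\subseteq X_j$ with $a\Omega\ne\Omega$ for all $a\in\mathcal A$. As in Lemma~\ref{lem:rank}, this needs room.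

\begin{lemma}\label{lem:moved}
Let $1\neq a\in G$. Then $a$ moves at least $2m$ points of $X_j$ for all but finitely many $j$.
\end{lemma}

\begin{proof}
First, infinitely many irreducible complex representations $\tau$ of $G$ with finite image have $\tau(a)\ne1$. Indeed, let $N\lhd_fG$ with $a\notin N$. The $\tau\in\mathrm{Irr}(G/N)$ with $\tau(a)=1$ are the irreducible representations of $G/N\langle a^G\rangle$, and $N\langle a^G\rangle$ properly contains $N$. So
\[
\sum_{\tau\in\mathrm{Irr}(G/N),\ \tau(a)\ne1}(\dim\tau)^2=|G:N|-|G:N\langle a^G\rangle|\ge\tfrac12|G:N| ,
\]
and the right side is unbounded, because $G$ is infinite and residually finite and any smaller $N$ still omits $a$.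

Choose $2m$ such representations and apply Lemma~\ref{lem:supp} to the intersection of their kernels: there is a finite $E\ni a$ on which they stay irreducible and pairwise inequivalent. The permutation representations $\mathbb C[X_j]$ have the distinct kernels $\kappa_j$, so they escape. By Lemma~\ref{lem:transfer}, for large $j$ the module $\mathbb C[X_j]|_E$ contains the direct sum of the $2m$ restrictions, so $a-1$ has rank at least $2m$ on it. Since $a-1$ kills the basis vectors fixed by $a$, its rank is at most the number of moved points.
\end{proof}

Fix $j$ such that every $a\in\mathcal A$ moves at least $2m$ points of $X=X_j$. Order $\mathcal A$ and choose points $x_a$ successively so that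
\[
ax_a\ne x_a,\qquad x_a\ne bx_b,\qquad ax_a\ne x_b\qquad\text{for all }b\text{ preceding }a .
\]
The last two conditions exclude at most $2(m-1)$ of the points moved by $a$, so the choice is possible. Let $\Omega=\{x_a:a\in\mathcal A\}$. Then $ax_a\notin\Omega$: it differs from $x_a$ by the first condition, from $x_b$ with $b$ earlier by the third, and from $x_b$ with $b$ later by the second condition imposed on $x_b$. Hence $a\Omega\neq\Omega$ for all $a\in\mathcal A$.

\subsection*{Step 5: separation}
Let $M=\prod_{x\in X}S_x$ be this chief factor. Each $S_x$ has a nontrivial simple $\overline{\mathbb F}_p$-module $\theta_x$: otherwise it would act unitriangularly on its regular module and be a $p$-group. Let $\Theta=\bigotimes_{x\in\Omega}\theta_x$, with $S_x$ acting trivially for $x\notin\Omega$. An outer tensor product of simple modules over an algebraically closed field is simple, so $\Theta$ is a simple $M$-module. The factor $S_x$ acts on ${}^a\Theta$ as $a^{-1}S_xa=S_{a^{-1}x}$ acts on $\Theta$, hence nontrivially exactly when $x\in a\Omega$. Since $a\Omega\ne\Omega$, we get ${}^a\Theta\not\cong\Theta$ for all $a\in\mathcal A$, and Lemma~\ref{lem:sep} contradicts \eqref{eq:permuted}.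

\section{Case 4: simple factors that are normalized}\label{sec:normalized}

Now there is no permutation action to exploit, but the coset identity passes to the simple factors themselves. This requires that the entries of $h$ induce inner automorphisms; otherwise $v$ would vanish only on a product of cosets of $\mathrm{Inn}(S)$ in $\mathrm{Aut}(S)$, about which Jones's theorem says nothing. This is the reason for the choice $K=N_0'''$.

Let $(v,h,R)$ be any coset identity on $K$, let $A/B=\prod_xS_x$ be a nonabelian chief factor below $R\le K\le N_0$, and fix $x$. Since $N_0$ normalizes $S_x$, conjugation gives a homomorphism $c\colon N_0\to\mathrm{Aut}(S_x)$. As $\mathrm{Out}(S_x)$ has derived length at most $3$,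
\[
c(K)=c(N_0)'''\le\mathrm{Aut}(S_x)'''\le\mathrm{Inn}(S_x).
\]
Also $c(A)=\mathrm{Inn}(S_x)$, because the other factors centralize $S_x$. Hence $c(h_jA)=\mathrm{Inn}(S_x)$ for each $j$: every $k$-tuple in $\mathrm{Inn}(S_x)$ is the image of some $h\alpha$ with $\alpha\in A^k\subseteq R^k$, and $v(h\alpha)=1$. So $v$ is an identity of $\mathrm{Inn}(S_x)\cong S_x$. By Jones's theorem only finitely many isomorphism types of simple groups occur as factors of nonabelian chief factors below $R$.

Let $D$ be the set of elements of $R$ that centralize all nonabelian chief factors below $R$; it is normal in $G$. An element of $R$ normalizes every $S_x$, and it lies in $D$ exactly when it acts trivially on all of them. So $R/D$ embeds in a product of groups $\mathrm{Aut}(S)$ with $S$ from a finite list, and it has finite exponent. If $D=1$, then $R$ is a residually finite just-infinite group of finite exponent, contrary to (F3). So $D\ne1$, and $D\lhd_fG$. In Case 4 there is a nonabelian chief factor $A/B$ below $D$. It is also below $R$, so $A\le D$ centralizes $A/B$, which makes $A/B$ abelian. This is a contradiction.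

\medskip
In each of the four cases the subgroup $K$ chosen in Section~\ref{sec:cases} carries no coset identity. With Section~\ref{sec:reduction}, this proves Theorems~\ref{thm:B} and~\ref{thm:A}. \qed

\begin{thebibliography}{9}

\bibitem{BGS}
V. Belyaev, R. Grigorchuk, P. Shumyatsky, \emph{On just-infiniteness of locally finite groups and their $C^*$-algebras}, arXiv:1606.07648 (2016).

\bibitem{Jones}
G. A. Jones, \emph{Varieties and simple groups}, J. Austral. Math. Soc. 17 (1974) 163--173.

\bibitem{Navarro}
Navarro, \emph{Characters and Blocks of Finite Groups}.

\bibitem{Serre}
Serre, \emph{Linear Representations of Finite Groups}.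

\end{thebibliography}
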